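\title{The canonical class of the fixed locus of an antisymplectic involution of degree two}

\begin{abstract}
A projective hyper-K\"ahler manifold $X$ of $\mathrm{K3}^{[n]}$-type with a polarization $\lambda$ of Beauville--Bogomolov--Fujiki square $2$ carries an antisymplectic involution whose fixed locus is a Lagrangian submanifold with one or two components. We prove that every component $Y$ satisfies $c_1(\omega_Y)=\pm3\lambda|_Y$ in rational cohomology, and that the sign is $+$ on the positive component, which is therefore of general type. This proves a conjecture of Flapan, Macr\`i, O'Grady and Sacc\`a for all $n$ and both divisibilities. The canonical class is computed on a moduli space of vector bundles on a double plane by localization on the ramification curve, it is transported by deformation, and its sign is fixed by the holomorphic Lefschetz formula.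
\end{abstract}

\section{Introduction}\label{sec:intro}

A K3 surface $S$ with an ample class $h$ of square $2$ is a double cover of the plane. The covering involution fixes a smooth curve $R$, and the canonical class of $R$ is the restriction of $3h$. This paper proves the same formula, with the same constant, for the higher-dimensional analogues of $(S,h)$.

\subsection*{The setting}
A \emph{hyper-K\"ahler manifold} is a simply connected compact K\"ahler manifold $X$ such that $H^0(X,\Omega^2_X)$ is spanned by a nowhere degenerate form $\sigma$. Its canonical bundle is trivial, and $H^0(X,T_X)\cong H^0(X,\Omega^1_X)=0$. It is \emph{of $\mathrm{K3}^{[n]}$-type} if it is deformation equivalent to the Hilbert scheme of $n$ points on a K3 surface; then $\dim X=2n$, and for $n=1$ it is a K3 surface. The group $H^2(X,\mathbb Z)$ carries the Beauville--Bogomolov--Fujiki form $q$, an even integral quadratic form that is invariant under deformation and for which $H^{1,1}(X)$ is orthogonal to $\sigma$. For $n=1$ it is the intersection form; for $n\ge2$ it has signature $(3,20)$ and discriminant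 group of order $2n-2$. We write $q$ also for the associated bilinear form. The \emph{divisibility} $\operatorname{div}(\alpha)$ of a nonzero class $\alpha\in H^2(X,\mathbb Z)$ is the positive generator of the ideal $\{q(\alpha,w):w\in H^2(X,\mathbb Z)\}$ of $\mathbb Z$. An automorphism $\tau$ is \emph{antisymplectic} if $\tau^*\sigma=-\sigma$. A submanifold $Y\subset X$ is \emph{Lagrangian} if $\dim Y=n$ and $\sigma|_Y=0$; then $u\mapsto\sigma(u,\cdot)|_{T_Y}$ is a surjection $T_X|_Y\to\Omega_Y$ with kernel $T_Y$, so the normal bundle satisfies $N_Y\cong\Omega_Y$.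

A \emph{degree-two pair} is a pair $(X,\lambda)$, where $X$ is a projective hyper-K\"ahler manifold of $\mathrm{K3}^{[n]}$-type, $n\ge1$, and $\lambda=c_1(L)$ for an ample line bundle $L$ with $q(\lambda)=2$. Then $\operatorname{div}(\lambda)\in\{1,2\}$, and $\operatorname{div}(\lambda)=2$ is possible only if $4\mid n$. We take the following facts as known.
\begin{itemize}
\item[(a)] There is a unique antisymplectic involution $\tau_\lambda$ of $X$ that acts on $H^2(X)$ by $x\mapsto -x+q(\lambda,x)\lambda$.
\item[(b)] There is a unique lift of $\tau_\lambda$ to an involution of $L$ that acts trivially on $H^0(X,L)$.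
\item[(c)] The fixed locus $\operatorname{Fix}(\tau_\lambda)$ is a smooth Lagrangian submanifold with exactly $\operatorname{div}(\lambda)$ connected components. Let $Y_+$, respectively $Y_-$, be the set of fixed points $x$ at which the lift in (b) acts on the fiber $L|_x$ by $+1$, respectively $-1$. If $\operatorname{div}(\lambda)=1$, then $\operatorname{Fix}(\tau_\lambda)=Y_+$ and $Y_-=\emptyset$. If $\operatorname{div}(\lambda)=2$, then $Y_+$ and $Y_-$ are the two components.
\item[(d)] If $\operatorname{div}(\lambda)=2$, then $\omega_{Y_-}\cong (L^\vee)^{\otimes3}|_{Y_-}$; so $Y_-$ is a Fano manifold of index $3$.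
\end{itemize}
We call $Y_+$ the \emph{positive} and $Y_-$ the \emph{negative} component.

\medskip
\noindent\textbf{Conjecture} (\cite{FMOS})\textbf{.} \emph{For both values of $\operatorname{div}(\lambda)$ the positive component $Y_+$ is of general type. More precisely, $c_1(\omega_{Y_+})$ is a positive rational multiple of $\lambda|_{Y_+}$ in $\operatorname{NS}(Y_+)_{\mathbb Q}$.}
\medskip

The conjecture contains two assertions of different nature. Let $Y$ be a component of the fixed locus. If $x\in H^2(X,\mathbb Q)$ is orthogonal to $\lambda$, then $x|_Y=(\tau_\lambda^*x)|_Y=-x|_Y$, so $x|_Y=0$. Hence $\mathbb Q\lambda|_Y$ is the whole image of $H^2(X,\mathbb Q)$ in $H^2(Y,\mathbb Q)$, and proportionality says exactly that the canonical class of $Y$ comes from $X$. The second assertion is a sign, and (d) shows that the sign depends on the component. As to the constant, the curve $R$ gives $3$ and (d) gives $-3$, which suggests $\pm3$ in general.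

\begin{theorem}\label{thm:main}
Let $(X,\lambda)$ be a degree-two pair with $\dim X=2n$, $n\ge1$.
\begin{enumerate}
\item[(1)] For every connected component $Y$ of $\operatorname{Fix}(\tau_\lambda)$, either $c_1(\omega_Y)=3\lambda|_Y$ or $c_1(\omega_Y)=-3\lambda|_Y$ in $H^2(Y,\mathbb Q)$.
\item[(2)] $c_1(\omega_{Y_+})=3\lambda|_{Y_+}$ in $H^2(Y_+,\mathbb Q)$. In particular, $\omega_{Y_+}$ is ample and $Y_+$ is of general type.
\item[(3)] For every odd integer $k$,
\[
\sum_i(-1)^i\operatorname{tr}\big(\tau_\lambda\,|\,H^i(X,L^k)\big)=\chi\big(Y_+,L^{(k+3)/2}\big)-\chi\big(Y_-,L^{(k-3)/2}\big),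
\]
where $\tau_\lambda$ acts on $L^k$ through the lift in \textup{(b)}. In particular, $\chi(Y_+,L^2)=\binom{n+2}{2}$.
\end{enumerate}
\end{theorem}

Since $\operatorname{NS}(Y_+)_{\mathbb Q}\subset H^2(Y_+,\mathbb Q)$, part (2) proves the conjecture for all $n$ and both divisibilities. Fact (d) enters only in parts (2) and (3), and only for $\operatorname{div}(\lambda)=2$.

\subsection*{The idea of the proof}
Along $Y$ the tangent bundle splits into the eigenbundles of the involution, $T_X|_Y=T_Y\oplus N_Y$. Adjunction computes the sum $c_1(T_Y)+c_1(N_Y)=0$, which for a Lagrangian submanifold repeats $N_Y\cong\Omega_Y$ and says nothing about $\omega_Y$. The information lies in the difference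
\[
c_1(T_Y)-c_1(N_Y)=-2c_1(\omega_Y).
\]
The class $[T_Y]-[N_Y]\in K(Y)$ is the ``trace'' of $\tau_\lambda$ on $T_X|_Y$, and traces of involutions localize on fixed loci. Suppose that $X$ is a moduli space of vector bundles $E$ on a double plane $S$ and that $\tau_\lambda$ is induced by the covering involution. Then the tangent space at $E$ is $H^1(S,\mathcal{E}nd\,E)$, and the trace becomes an integral over the ramification curve $R\in|3h|$. This is the origin of the constant $3$.

Section~\ref{sec:plane} treats $n=1$ and proves the localization formula. Section~\ref{sec:model} constructs one such moduli space for each value of $n\ge2$ and of the divisibility, and Section~\ref{sec:canonical} proves part (1) for it. Section~\ref{sec:deform} extends part (1) to all degree-two pairs by deformation. Section~\ref{sec:sign} determines the sign.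

\section{Double planes and localization on the ramification curve}\label{sec:plane}

On a K3 surface we identify line bundles with their first Chern classes.

\begin{lemma}\label{lem:plane}
Let $S$ be a K3 surface and $h$ an ample class with $h^2=2$. Then $|h|$ defines a finite flat morphism $\pi\colon S\to\mathbb P^2$ of degree $2$ with $\pi^*\mathcal O(1)=\mathcal O(h)$. Let $\iota$ be the covering involution.
\begin{enumerate}
\item[(i)] $\iota$ acts by $-1$ on $H^2(S,\mathcal O_S)$ and is antisymplectic.
\item[(ii)] The fixed locus of $\iota$ is a smooth curve $R$. Near each point of $R$ there are coordinates $(z,u)$ in which $\iota(z,u)=(-z,u)$ and $\pi(z,u)=(z^2,u)$.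
\item[(iii)] $\mathcal O(R)\cong\mathcal O(3h)$; so $R\cdot h=6$ and $\omega_R\cong N_{R/S}\cong\mathcal O(3h)|_R$.
\item[(iv)] $\iota^*x=-x+(x\cdot h)h$ for all $x\in H^2(S,\mathbb Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Riemann--Roch and Kodaira vanishing, $h^0(\mathcal O(h))=2+h^2/2=3$. By a theorem of Saint-Donat, if $|h|$ has base points, then $h=aE+\Gamma$ with $E$ an elliptic curve, $\Gamma$ a $(-2)$-curve and $E\cdot\Gamma=1$. Then $2=h^2=2a-2$ gives $a=2$ and $h\cdot\Gamma=a-2=0$, which contradicts ampleness. So $|h|$ defines a morphism $\pi$ to $\mathbb P^2$. It is finite because $h$ is ample, of degree $h^2=2$, and flat because it is a finite surjection between smooth varieties. The nontrivial automorphism of the function field extension acts on $S$, and $S/\iota=\mathbb P^2$ because $S/\iota\to\mathbb P^2$ is finite and birational onto a normal surface.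

The invariant part of $H^2(S,\mathcal O_S)$ is $H^2(\mathbb P^2,\mathcal O)=0$, so $\iota$ acts by $-1$ on this line and on its Serre dual $H^0(S,\omega_S)$. This is (i). At a fixed point $d\iota$ is then an involution of determinant $-1$, with eigenvalues $1$ and $-1$, and linearizing the action gives (ii). By (ii), $\pi$ is simply ramified along $R$, so $0=K_S=\pi^*K_{\mathbb P^2}+R$; with adjunction this gives (iii). Finally $H^2(S,\mathbb Q)^\iota=\pi^*H^2(\mathbb P^2,\mathbb Q)=\mathbb Qh$, so the isometry $\iota^*$ is $+1$ on $h$ and $-1$ on $h^\perp$. The formula in (iv) describes this map because $h^2=2$.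
\end{proof}

\begin{example}[The case $n=1$]\label{ex:n1}
Let $(X,\lambda)=(S,h)$ and $L=\pi^*\mathcal O(1)$. By (i), (iv) and the uniqueness in (a), $\tau_\lambda=\iota$. The natural lift of $\iota$ to $\pi^*\mathcal O(1)$ acts trivially on $H^0(S,L)=\pi^*H^0(\mathbb P^2,\mathcal O(1))$ and on the fibers over $R$. So it is the lift in (b), $Y_+=R$, and (iii) proves parts (1) and (2) of Theorem~\ref{thm:main} for $n=1$.

Part (3) can also be seen directly. Write $\pi_*\mathcal O_S=\mathcal O\oplus G$ with $G$ the line bundle of anti-invariant functions. By (ii), $G$ is generated by $z$ along the branch curve, so $\pi^*G\cong\mathcal O(-R)\cong\mathcal O(-3h)$ and $G\cong\mathcal O(-3)$. Hence $\pi_*L^k=\mathcal O(k)\oplus\mathcal O(k-3)$, and for every $k\in\mathbb Z$ the alternating trace of $\iota$ on $H^*(S,L^k)$ is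
\[
\chi(\mathcal O(k))-\chi(\mathcal O(k-3))=\tfrac12\big((k+1)(k+2)-(k-2)(k-1)\big)=3k .
\]
On the other side $\deg\omega_R=18$, so $\chi(R,L^{(k+3)/2})=3(k+3)-9=3k$ for odd $k$.

The number $3k$ is one half of $\deg(L^k|_R)$: the trace, a difference of two Euler characteristics on $\mathbb P^2$, is read off from the restriction of $L^k$ to $R$. The reason is that the pull-backs to $S$ of the two eigensheaves, $L^k$ and $L^k(-R)$, differ by a sheaf supported on $R$.
\end{example}

We need this observation for vector bundles and in families. Let $Y$ be a smooth projective variety, let $\bar\iota=\mathrm{id}\times\iota$ act on $Y\times S$, and let $p\colon Y\times S\to Y$ and $p_R\colon Y\times R\to Y$ be the projections. A \emph{linearization} of a vector bundle $F$ on $Y\times S$ is a lift of $\bar\iota$ to an involution of $F$ that is linear on fibers. It acts on the sheaves $R^ip_*F$, which split into eigensheaves $(R^ip_*F)_\pm$, and we put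
\[
\operatorname{Tr}(F)=\sum_i(-1)^i\big([(R^ip_*F)_+]-[(R^ip_*F)_-]\big)\in K(Y).
\]
It also acts on $F|_{Y\times R}$ by a bundle involution, with eigenbundles $F_R^+$ and $F_R^-$.

\begin{proposition}\label{prop:local}
For a linearized vector bundle $F$ on $Y\times S$,
\[
\operatorname{ch}\operatorname{Tr}(F)=\tfrac12\,p_{R*}\big(\operatorname{ch}(F_R^+)-\operatorname{ch}(F_R^-)\big)\quad\text{in }H^*(Y,\mathbb Q).
\]
\end{proposition}

\begin{proof}
Let $\bar\pi=\mathrm{id}\times\pi\colon Y\times S\to Y\times\mathbb P^2$, let $p'\colon Y\times\mathbb P^2\to Y$ be the projection and $\jmath\colon Y\times R\to Y\times S$ the inclusion. Decompose $\bar\pi_*F=G_+\oplus G_-$ into invariant and anti-invariant sections. The sheaves $G_\pm$ are locally free, being direct summands of $\bar\pi_*F$, which is locally free because $\bar\pi$ is finite and flat. Since $p=p'\circ\bar\pi$ with $\bar\pi$ finite, $(R^ip_*F)_\pm=R^ip'_*G_\pm$, so $\operatorname{Tr}(F)=Rp'_*([G_+]-[G_-])$.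

We claim that the natural maps form exact sequences
\begin{equation}\label{eq:seq}
0\to\bar\pi^*G_\pm\to F\to\jmath_*F_R^\mp\to0 .
\end{equation}
Away from $Y\times R$ the map $\bar\pi$ is an \'etale double cover, and $\bar\pi^*G_\pm\to F$ is an isomorphism: on the union of two sheets, an invariant or anti-invariant section is determined by its restriction to one sheet, which is arbitrary. Near a point of $Y\times R$, lift an eigenbasis of the fiber of $F$ to sections on a $\bar\iota$-stable neighborhood and project each section to the corresponding eigenspace. The values at the point do not change, so we obtain a local frame of invariant sections $e_+$ and anti-invariant sections $e_-$. A combination of these sections is invariant if and only if the coefficients of the $e_+$ are invariant and those of the $e_-$ are anti-invariant. By Lemma~\ref{lem:plane}(ii), anti-invariant functions are $z$ times invariant ones. So $G_+$ has the basis $e_+$, $ze_-$, and in the same way $G_-$ has the basis $ze_+$, $e_-$. As $z$ is an equation of $Y\times R$, this proves \eqref{eq:seq}.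

Put $W=[F_R^+]-[F_R^-]$. Subtracting the two sequences gives $\bar\pi^*([G_+]-[G_-])=\jmath_*W$. The Grothendieck--Riemann--Roch theorem states that $\operatorname{ch}(Rf_*a)=f_*(\operatorname{ch}(a)\operatorname{td}(T_f))$ for a morphism $f\colon V\to V'$ of smooth projective varieties, where $T_f=[T_V]-[f^*T_{V'}]$. We apply it to $p'$ and to $\jmath$, and we use $p'_*=\frac12p_*\bar\pi^*$, which follows from $\bar\pi_*\bar\pi^*=2$:
\[
\operatorname{ch}\operatorname{Tr}(F)=\tfrac12\,p_*\big(\operatorname{ch}(\jmath_*W)\,\pi^*\operatorname{td}(\mathbb P^2)\big)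
=\tfrac12\,p_{R*}\big(\operatorname{ch}(W)\,\operatorname{td}(N_{R/S})^{-1}\,\pi^*\operatorname{td}(\mathbb P^2)|_R\big).
\]
On the curve $R$ we have $\pi^*\operatorname{td}(\mathbb P^2)|_R=1+\frac32h|_R$ and, by Lemma~\ref{lem:plane}(iii), $\operatorname{td}(N_{R/S})^{-1}=1-\frac32h|_R$. The product is $1$.
\end{proof}

\section{A moduli space with a dualizing involution}\label{sec:model}

Fix $n\ge2$ and $j\in\{0,1\}$, with $4\mid n$ if $j=1$. We construct a degree-two pair $(M,\lambda)$ of dimension $2n$ with $\operatorname{div}(\lambda)=j+1$, such that $M$ parametrizes vector bundles on a double plane and $\tau_\lambda$ is given by a functor.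

\subsection*{The Mukai lattice}
Let $S$ be a K3 surface. Write $x=(x_0,x_2,x_4)$ for an element of $H^*(S,\mathbb Z)$, with $H^0$ and $H^4$ identified with $\mathbb Z$, and put $x^\vee=(x_0,-x_2,x_4)$. The \emph{Mukai pairing} is
\[
(x,y)=x_2\cdot y_2-x_0y_4-x_4y_0=-\int_Sx^\vee y .
\]
The \emph{Mukai vector} of a coherent sheaf $E$ of rank $r$ is $v(E)=\operatorname{ch}(E)\sqrt{\operatorname{td}_S}=(r,c_1,\operatorname{ch}_2+r)$, where $\sqrt{\operatorname{td}_S}=(1,0,1)$. Riemann--Roch reads $\chi(E,E)=-(v(E),v(E))$. If $E$ is simple, then $\hom(E,E)=\operatorname{ext}^2(E,E)=1$ by Serre duality, so $(v(E),v(E))\ge-2$. A torsion-free sheaf $E$ is \emph{$\mu_h$-stable} (\emph{$\mu_h$-semistable}) if $c_1(E')\cdot h/r'<c_1(E)\cdot h/r$ (respectively $\le$) for all subsheaves $E'$ of rank $0<r'<r$. A $\mu_h$-stable sheaf is simple and Gieseker stable, and a Gieseker semistable sheaf of positive rank is $\mu_h$-semistable. Bogomolov's inequality for a $\mu_h$-semistable torsion-free sheaf says $c_1^2-2r\operatorname{ch}_2\ge0$, that is, $(v(E),v(E))\ge-2r^2$.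

\subsection*{Which functor}
Let $(S,h)$ be as in Lemma~\ref{lem:plane}. For a vector bundle $E$ put
\[
D(E)=\iota^*E^\vee\otimes\mathcal O(jh).
\]
Then $D(D(E))\cong E$ since $\iota^*\mathcal O(h)\cong\mathcal O(h)$, and $v(D(E))=Dv(E)$ with $Dx=e^{jh}\,\iota^*x^\vee$. By Lemma~\ref{lem:plane}(iv), $\iota^*x^\vee=(x_0,\,x_2-(x_2\cdot h)h,\,x_4)$. Multiplying by $e^{jh}=(1,jh,j^2)$ gives
\[
Dx=\big(x_0,\ x_2-(x_2\cdot h-jx_0)h,\ x_4-j(x_2\cdot h-jx_0)\big).
\]
With $\tilde\lambda=(0,h,j)$ we have $(\tilde\lambda,\tilde\lambda)=2$ and $(x,\tilde\lambda)=x_2\cdot h-jx_0$, so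
\begin{equation}\label{eq:refl}
Dx=x-(x,\tilde\lambda)\tilde\lambda .
\end{equation}
Thus $D$ is the reflection in a vector of square $2$, which up to sign is the formula in (a). For $D$ to act on a moduli space of sheaves with Mukai vector $v$ we need $(v,\tilde\lambda)=0$, and we need all sheaves to be locally free, which we shall obtain from $r>n$. If $\operatorname{NS}(S)=\mathbb Zh$ and $j=0$, these conditions are incompatible: $v=(r,0,s)$ and $2n-2=(v,v)=-2rs$ force $r\le n-1$. We therefore add a class $C$ to the N\'eron--Severi group. Taking $C^2$ very negative will make $h$ a general polarization.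

\subsection*{The surface and the Mukai vector}
Choose an integer $r>n$, of the form $r=2\rho$ with $\rho$ odd if $j=1$. For a negative integer $s$ prime to $r$ put
\[
m=1-n-rs\ \ (j=0),\qquad m=\tfrac14(\rho^2-2\rho s-n+1)\ \ (j=1).
\]
For $j=1$ the numbers $\rho$ and $s$ are odd and $4\mid n$, so $\rho^2-2\rho s-n+1\equiv1-2-0+1\equiv0\pmod 4$ and $m$ is an integer. Take $-s$ so large that
\begin{equation}\label{eq:big}
4m>r^2(r^2+n-1);
\end{equation}
in particular $m\ge2$.

There is a K3 surface $S$ with $\operatorname{NS}(S)=\mathbb Zh\oplus\mathbb ZC$, $h^2=2$, $h\cdot C=0$, $C^2=-2m$ and $h$ ample. Indeed, let $U$ be the hyperbolic plane with basis $e,f$, $e^2=f^2=0$, $e\cdot f=1$. In $U^3\oplus E_8(-1)^2$ the vectors $h=e_1+f_1$ and $C=e_2-mf_2$ span a primitive sublattice with this form, and by the surjectivity of the period map a very general period orthogonal to it gives $S$ with this N\'eron--Severi lattice. Applying $\pm1$ and reflections in $(-2)$-curves simultaneously to $h$ and $C$, we may assume that $h$ is nef. No $(-2)$-class is orthogonal to $h$, because $h^\perp\cap\operatorname{NS}(S)=\mathbb ZC$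 and $m\ge2$. Hence $h$ is ample, and Lemma~\ref{lem:plane} applies. Put
\[
v=(r,c,s),\qquad c=C\ \ (j=0),\qquad c=\rho h+2C\ \ (j=1).
\]

\begin{lemma}\label{lem:lattice}
We have $(v,v)=2n-2$ and $(v,\tilde\lambda)=c\cdot h-jr=0$. The vector $(r,c)$ is primitive in $\mathbb Z\oplus\operatorname{NS}(S)$, so $v$ is primitive. The divisibility of $\tilde\lambda$ in the lattice $v^\perp\subset H^*(S,\mathbb Z)$ is $j+1$.
\end{lemma}

\begin{proof}
For $j=0$: $(v,v)=-2m-2rs=2n-2$, $c\cdot h=0$, and $C$ is primitive. Since $\operatorname{NS}(S)$ is primitive in the unimodular lattice $H^2(S,\mathbb Z)$, there is $x_2\in H^2(S,\mathbb Z)$ with $x_2\cdot h=1$ and $x_2\cdot C=0$; then $x=(0,x_2,0)$ lies in $v^\perp$ and $(x,\tilde\lambda)=1$.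

For $j=1$: $(v,v)=2\rho^2-8m-4\rho s=2n-2$, $c\cdot h=2\rho=r$, and $\gcd(2\rho,\rho,2)=1$ because $\rho$ is odd. The vector $\frac12(v+\tilde\lambda)=(\rho,\frac{\rho+1}2h+C,\frac{s+1}2)$ is integral, so $(x,\tilde\lambda)=2\big(x,\frac12(v+\tilde\lambda)\big)$ is even for $x\in v^\perp$. The divisibility divides $(\tilde\lambda,\tilde\lambda)=2$, so it is $2$.
\end{proof}

\begin{lemma}\label{lem:stable}
Every $\mu_h$-semistable torsion-free sheaf $E$ with $v(E)=v$ is $\mu_h$-stable and locally free.
\end{lemma}

\begin{proof}
If $E$ is not $\mu_h$-stable, there is a saturated subsheaf $E_1\subset E$ of rank $0<r_1<r$ and of the same slope. Then $E_1$ and $E_2=E/E_1$ are torsion-free and $\mu_h$-semistable. Let $v_i=v(E_i)=(r_i,\gamma_i,s_i)$ and $\xi=r\gamma_1-r_1c=r_2\gamma_1-r_1\gamma_2$. From $(v_i,v_i)/r_i=\gamma_i^2/r_i-2s_i$, the same formula for $v$, and $s=s_1+s_2$ we get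
\[
\frac{(v_1,v_1)}{r_1}+\frac{(v_2,v_2)}{r_2}-\frac{(v,v)}r=\frac{\gamma_1^2}{r_1}+\frac{\gamma_2^2}{r_2}-\frac{(\gamma_1+\gamma_2)^2}{r}=\frac{\xi^2}{r\,r_1r_2}.
\]
Bogomolov's inequality bounds the left side below by $-2r-(2n-2)/r$, so
\[
-\xi^2\le r_1r_2\,(2r^2+2n-2)\le\tfrac{r^2}2\,(r^2+n-1).
\]
Equality of slopes means $\xi\cdot h=0$, so $\xi\in\mathbb ZC$. If $\xi\ne0$, then $-\xi^2\ge2m$, which contradicts \eqref{eq:big}. If $\xi=0$, then $(r_1,\gamma_1)=\frac{r_1}r(r,c)$ is integral with $0<r_1/r<1$, which contradicts the primitivity of $(r,c)$.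

The double dual $E^{\vee\vee}$ is locally free and $\mu_h$-stable, hence simple. Its Mukai vector is $v+(0,0,\ell)$, where $\ell$ is the length of $E^{\vee\vee}/E$. So $-2\le(v,v)-2r\ell=2n-2-2r\ell$, that is, $\ell\le n/r<1$, and $E=E^{\vee\vee}$.
\end{proof}

\subsection*{The moduli space}
Let $M=M_h(v)$ be the moduli space of Gieseker $h$-semistable sheaves with Mukai vector $v$. By Lemma~\ref{lem:stable} its points are the $\mu_h$-stable vector bundles with Mukai vector $v$. A universal sheaf on $M\times S$ exists if $\gcd(r,c\cdot h,\operatorname{ch}_2)=1$ (Huybrechts--Lehn, Corollary~4.6.7). Here $\operatorname{ch}_2=s-r$ and $\gcd(r,s)=1$, so there is a universal sheaf $\mathcal E$. It is flat over $M$ with locally free fibers $E_y$, $y\in M$, hence locally free. Let $p\colon M\times S\to M$ be the projection; we omit the symbol for pull-back from $S$. For $x\in v^\perp$ let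
\begin{equation}\label{eq:theta}
\Theta(x)=\big[p_*\big(\operatorname{ch}(\mathcal E)\sqrt{\operatorname{td}_S}\;x^\vee\big)\big]_{2},
\end{equation}
where $[\ ]_2$ is the component in $H^2(M)$.

A \emph{$v$-wall} is a hyperplane $\xi^\perp$ with $\xi\in\operatorname{NS}(S)$ and $-\frac{r^2}4\Delta\le\xi^2<0$, where $\Delta=(v,v)+2r^2$, and $h$ is \emph{general for $v$} if it lies on no $v$-wall. Here $\frac{r^2}4\Delta=\frac{r^2}2(r^2+n-1)<2m$ by \eqref{eq:big}, while $\xi^2\le-2m$ for nonzero $\xi\in h^\perp\cap\operatorname{NS}(S)$; so $h$ is general. The theorem of O'Grady and Yoshioka \cite[Theorem~8.1]{Yos}, for $v$ primitive of positive rank with $(v,v)\ge2$ and $h$ general for $v$, says that $M$ is a projective hyper-K\"ahler manifold of $\mathrm{K3}^{[n]}$-type, with $2n-2=(v,v)$, and that $\Theta$ is a Hodge isometry from $v^\perp$ onto $(H^2(M,\mathbb Z),q)$.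

\subsection*{The involution}
If $E$ is a point of $M$, then $D(E)$ is locally free, it is $\mu_h$-stable because $\iota^*h=h$ and duals of $\mu_h$-stable bundles are $\mu_h$-stable, and $v(D(E))=Dv=v$ by \eqref{eq:refl} and Lemma~\ref{lem:lattice}. So the family $\bar\iota^*\mathcal E^\vee\otimes\mathcal O(jh)$, with $\bar\iota=\mathrm{id}\times\iota$, defines a morphism $\delta\colon M\to M$, and $\delta^2=\mathrm{id}$. Two families of simple sheaves that are isomorphic on every fiber differ by a line bundle from the base. Hence
\begin{equation}\label{eq:univ}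
(\delta\times\mathrm{id})^*\mathcal E\cong\bar\iota^*\mathcal E^\vee\otimes\mathcal O(jh)\otimes p^*A\qquad\text{for some }A\in\operatorname{Pic}(M).
\end{equation}

\begin{proposition}\label{prop:model}
For one choice of sign, $\lambda=\pm\Theta(\tilde\lambda)$ is ample. With this choice $(M,\lambda)$ is a degree-two pair with $\operatorname{div}(\lambda)=j+1$, and $\delta=\tau_\lambda$.
\end{proposition}

\begin{proof}
Let $x\in v^\perp$. Extend $(\cdot)^\vee$ to the ring automorphism of $H^{\mathrm{ev}}(M\times S)$ that is $(-1)^i$ on $H^{2i}$; then $\operatorname{ch}(\mathcal E^\vee)=\operatorname{ch}(\mathcal E)^\vee$. By \eqref{eq:univ},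
\[
\delta^*\Theta(x)=\big[e^{c_1(A)}\,p_*\big(\bar\iota^*\operatorname{ch}(\mathcal E)^\vee\,e^{jh}\sqrt{\operatorname{td}_S}\;x^\vee\big)\big]_2 .
\]
The component of the push-forward in $H^0(M)$ is $\int_SDv\cdot x^\vee=-(x,v)=0$, so the factor $e^{c_1(A)}$ may be dropped. Since $p\circ\bar\iota=p$, we have $p_*\bar\iota^*=p_*$, and applying $\bar\iota^*$ to the integrand gives
\[
\delta^*\Theta(x)=\big[p_*\big((\operatorname{ch}(\mathcal E)\,e^{-jh}\sqrt{\operatorname{td}_S}\;\iota^*x)^\vee\big)\big]_2
=-\big[p_*\big(\operatorname{ch}(\mathcal E)\sqrt{\operatorname{td}_S}\;e^{-jh}\iota^*x\big)\big]_2=-\Theta(Dx).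
\]
The sign appears because only $H^6(M\times S)$ contributes to $H^2(M)$, and the last equality is $(Dx)^\vee=e^{-jh}\iota^*x$. By \eqref{eq:refl}, and since $\Theta$ is an isometry, $\delta^*y=-y+q(\lambda,y)\lambda$ on $H^2(M,\mathbb Z)$ for either choice of sign.

So the $\delta$-invariant part of $H^2(M,\mathbb Q)$ is $\mathbb Q\lambda$. It contains the ample class $\alpha_0+\delta^*\alpha_0$ for any ample class $\alpha_0$, so one of $\pm\Theta(\tilde\lambda)$ is ample. We have $q(\lambda)=2$, and $\operatorname{div}(\lambda)=j+1$ by Lemma~\ref{lem:lattice}. The symplectic form lies in $\lambda^\perp\otimes\mathbb C$, where $\delta^*=-1$, so $\delta$ is an antisymplectic involution. The uniqueness in (a) gives $\delta=\tau_\lambda$.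
\end{proof}

\section{The canonical class on the moduli space}\label{sec:canonical}

\begin{proposition}\label{prop:canon}
Let $Y$ be a connected component of $\operatorname{Fix}(\delta)\subset M$. Then $c_1(\omega_Y)=3\varepsilon\,\Theta(\tilde\lambda)|_Y$ in $H^2(Y,\mathbb Q)$ for a sign $\varepsilon=\pm1$. So part \textup{(1)} of Theorem~\ref{thm:main} holds for $(M,\lambda)$.
\end{proposition}

By (c), $Y$ is smooth, projective and Lagrangian. To apply Proposition~\ref{prop:local} we need a linearized bundle on $Y\times S$ whose trace is $[T_Y]-[N_Y]$. The bundle $\mathcal E_Y=\mathcal E|_{Y\times S}$ has no linearization in sight, since \eqref{eq:univ} relates it to its dual. What \eqref{eq:univ} gives is a bilinear form, and adjunction with respect to this form linearizes $F=\mathcal{E}nd(\mathcal E_Y)$. We write $p$ also for the projection $Y\times S\to Y$.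

\subsection*{The bilinear form}
Let $P=\mathcal O(jh)\otimes p^*(A|_Y)$, with the linearization that comes from $\mathcal O(jh)=\pi^*\mathcal O(j)$. It identifies the fibers $P_w$ and $P_{\bar\iota w}$ for $w\in Y\times S$, and this identification is the identity for $w\in Y\times R$. Since $\delta|_Y=\mathrm{id}$, \eqref{eq:univ} restricts to an isomorphism $\varphi\colon\mathcal E_Y\to\bar\iota^*\mathcal E_Y^\vee\otimes P$, that is, to a perfect pairing
\[
b(x,y)=\langle\varphi(x),y\rangle\in P_w,\qquad x\in\mathcal E_w,\ y\in\mathcal E_{\bar\iota w}.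
\]
The transpose $b'(x,y)=b(y,x)\in P_{\bar\iota w}=P_w$ is a pairing of the same kind. Two such pairings differ by an automorphism of $\mathcal E_Y$. The bundles $E_y$ are simple, so $p_*F=\mathcal O_Y\cdot\mathrm{id}$ and $H^0(F)=H^0(\mathcal O_Y)=\mathbb C$, because $Y$ is connected and projective. Hence $b'=\varepsilon b$ for a scalar $\varepsilon$, and transposing twice gives $\varepsilon=\pm1$.

For $a\in F_{\bar\iota w}$ define $a^*\in F_w$ by $b(a^*x,y)=b(x,ay)$; equivalently, $a^*=\varphi^{-1}(\bar\iota^*a^t)\varphi$. For $a\in F_w$,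
\[
b(a^{**}x,y)=b(x,a^*y)=\varepsilon\,b(a^*y,x)=\varepsilon\,b(y,ax)=b(ax,y),
\]
so $a^{**}=a$, and $*$ is a linearization of the vector bundle $F$.

\begin{lemma}\label{lem:trace}
$\operatorname{Tr}(F)=[T_Y]-[N_Y]$ in $K(Y)$.
\end{lemma}

\begin{proof}
The numbers $h^i(\mathcal{E}nd\,E_y)$ are $1$, $2n$, $1$ for all $y$, so the sheaves $R^ip_*F$ are locally free and commute with base change. We determine the action of $*$ on each of them.

On $R^0p_*F=\mathcal O_Y\cdot\mathrm{id}$ it is $+1$, since $\mathrm{id}^*=\mathrm{id}$.

The trace of endomorphisms gives a map $R^2p_*F\to H^2(S,\mathcal O_S)\otimes\mathcal O_Y$. On fibers it is Serre dual to the isomorphism $H^0(\mathcal O_S)\to H^0(\mathcal{E}nd\,E_y)$, so it is an isomorphism. As $\operatorname{tr}(a^*)=\bar\iota^*\operatorname{tr}(a)$, Lemma~\ref{lem:plane}(i) shows that $*$ is $-1$ on $R^2p_*F$.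

The Kodaira--Spencer map identifies $T_M|_Y$ with $R^1p_*F$. A class $e\in H^1(\mathcal{E}nd\,E_y)$ with \v{C}ech cocycle $(e_{\alpha\beta})$ corresponds to the deformation of $E_y$ over $\mathbb C[u]/(u^2)$ obtained by gluing trivial local deformations along $1+ue_{\alpha\beta}$. The dual deformation is glued along the inverse transposes $1-ue_{\alpha\beta}^t$, so it has class $-e^t$. Pulling back by $\iota$, twisting by the fixed line bundle $\mathcal O(jh)$ and identifying $D(E_y)$ with $E_y$ through $\varphi$, we find
\[
d\delta(e)=-\varphi^{-1}(\iota^*e^t)\varphi=-e^* .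
\]
Now $T_Y$ and $N_Y$ are the $(+1)$- and $(-1)$-eigenbundles of $d\delta$ on $T_M|_Y$. So $(R^1p_*F)_-=T_Y$ and $(R^1p_*F)_+=N_Y$, and $\operatorname{Tr}(F)=[\mathcal O_Y]-([N_Y]-[T_Y])-[\mathcal O_Y]$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:canon}]
On $Y\times R$ the pairing $b$ is a nondegenerate bilinear form on $\mathcal E_R=\mathcal E|_{Y\times R}$ with values in $P$, symmetric if $\varepsilon=1$ and skew if $\varepsilon=-1$. It identifies endomorphisms with bilinear forms:
\[
F|_{Y\times R}\cong\mathcal E_R^\vee\otimes\mathcal E_R^\vee\otimes P,\qquad a\mapsto\beta_a,\quad\beta_a(x,y)=b(ax,y).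
\]
We have $\beta_{a^*}(x,y)=b(x,ay)=\varepsilon\,b(ay,x)=\varepsilon\,\beta_a(y,x)$. So $*$ is $\varepsilon$ times transposition, and
\[
[F_R^+]-[F_R^-]=\varepsilon\,\big([\operatorname{Sym}^2\mathcal E_R^\vee]-[\wedge^2\mathcal E_R^\vee]\big)\otimes P .
\]
If $t_1,\dots,t_r$ are the Chern roots of $\mathcal E_R$, the terms $e^{-t_a-t_{a'}}$ with $a<a'$ cancel in the difference of Chern characters, and there remains $\sum_ae^{-2t_a}=\sum_i(-2)^i\operatorname{ch}_i(\mathcal E_R)$. With $\alpha=c_1(A|_Y)$, Proposition~\ref{prop:local} and Lemma~\ref{lem:trace} give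
\begin{equation}\label{eq:ch}
\operatorname{ch}(T_Y)-\operatorname{ch}(N_Y)=\tfrac\varepsilon2\,p_{R*}\Big(e^{jh+\alpha}\sum_i(-2)^i\operatorname{ch}_i(\mathcal E_R)\Big).
\end{equation}
In $H^0(Y)$ the right side is $\frac\varepsilon2(-2\,c\cdot R+rj\,h\cdot R)=-3\varepsilon(c\cdot h-jr)=0$, in agreement with $\operatorname{rk}T_Y=\operatorname{rk}N_Y$. In $H^2(Y)$, since $h^2|_R=0$ and $p_{R*}(\alpha^2)=0$, it gives
\[
c_1(T_Y)-c_1(N_Y)=\tfrac\varepsilon2\,p_{R*}\big(4\operatorname{ch}_2(\mathcal E_R)-2\operatorname{ch}_1(\mathcal E_R)(jh+\alpha)+rjh\alpha\big).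
\]
The terms that contain the unknown class $\alpha$ add up to $\frac\varepsilon2(-2\,c\cdot R+rj\,h\cdot R)\,\alpha$, which vanishes as above; this is a second use of $(v,\tilde\lambda)=0$. For the other terms we use $p_{R*}(\beta|_{Y\times R})=p_*(3h\beta)$ and $h^2=2[\mathrm{pt}]$:
\[
\varepsilon\,p_{R*}\big(2\operatorname{ch}_2(\mathcal E_R)-jh\operatorname{ch}_1(\mathcal E_R)\big)=6\varepsilon\,p_*\big(h\operatorname{ch}_2(\mathcal E_Y)-j[\mathrm{pt}]\operatorname{ch}_1(\mathcal E_Y)\big).
\]
On the other hand $\sqrt{\operatorname{td}_S}\;\tilde\lambda^\vee=(1+[\mathrm{pt}])(-h+j[\mathrm{pt}])=-h+j[\mathrm{pt}]$, so \eqref{eq:theta} gives $\Theta(\tilde\lambda)|_Y=p_*\big(-h\operatorname{ch}_2(\mathcal E_Y)+j[\mathrm{pt}]\operatorname{ch}_1(\mathcal E_Y)\big)$. Therefore $c_1(T_Y)-c_1(N_Y)=-6\varepsilon\,\Theta(\tilde\lambda)|_Y$. Since $N_Y\cong\Omega_Y$, the left side is $-2c_1(\omega_Y)$.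
\end{proof}

\section{Deformation to an arbitrary degree-two pair}\label{sec:deform}

Part (1) of Theorem~\ref{thm:main} is an identity between topological classes, so it should persist under deformation. Two things must be proved: that $n$ and the divisibility determine the pair up to polarized deformation, and that the fixed loci form a smooth family.

\subsection*{Connecting two pairs}
A \emph{parallel transport operator} $H^2(X_1,\mathbb Z)\to H^2(X_2,\mathbb Z)$ is the isomorphism given by parallel transport in the local system $R^2f_*\mathbb Z$ along a path, for a smooth proper family $f\colon\mathcal X\to B$ of hyper-K\"ahler manifolds over an analytic base that has $X_1$ and $X_2$ as the fibers over the end points. The real and imaginary parts of $\sigma$ and a K\"ahler class orient a positive definite $3$-space in $H^2(X,\mathbb R)$, and by orthogonal projection all of them; this is the \emph{natural orientation}. We use two results from Markman's survey.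
\begin{itemize}
\item[(M1)] \cite[\S7.1, Corollary~7.4]{Mar} A parallel transport operator $g$ with $g(\lambda_1)=\lambda_2$, where $\lambda_i$ is an ample class on $X_i$, is induced by a path in a family $f$ as above such that $R^2f_*\mathbb Z$ has a flat section that is an ample class on every fiber and equals $\lambda_i$ on $X_i$.
\item[(M2)] \cite[\S9.1]{Mar} Let $\tilde\Lambda=U^4\oplus E_8(-1)^2$. For $X$ of $\mathrm{K3}^{[n]}$-type with $n\ge2$ there is a canonical $O(\tilde\Lambda)$-orbit of primitive isometric embeddings $H^2(X,\mathbb Z)\to\tilde\Lambda$. An isometry $H^2(X_1,\mathbb Z)\to H^2(X_2,\mathbb Z)$ is a parallel transport operator if and only if it is compatible with these orbits and preserves the natural orientations.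
\end{itemize}

\begin{proposition}\label{prop:connect}
Let $(X_1,\lambda_1)$ and $(X_2,\lambda_2)$ be degree-two pairs with the same $n\ge2$ and the same divisibility $d$. Then there are a smooth proper family of hyper-K\"ahler manifolds over an analytic base, a flat section of $R^2f_*\mathbb Z$ that is ample on every fiber, and a path in the base that joins a fiber isomorphic to $(X_1,\lambda_1)$ to a fiber isomorphic to $(X_2,\lambda_2)$.
\end{proposition}

\begin{proof}
By (M1) it suffices to find a parallel transport operator with $\lambda_1\mapsto\lambda_2$. Regard $H_i=H^2(X_i,\mathbb Z)$ as a sublattice of $\tilde\Lambda$ by an embedding in the canonical orbit, and let $v_i$ generate $H_i^\perp$. Then $v_i$ is primitive and $H_i=v_i^\perp$. As $\tilde\Lambda$ is unimodular of signature $(4,20)$, the lattices $H_i$ and $\mathbb Zv_i$ have discriminant groups of the same order and $v_i$ is positive, so $(v_i,v_i)=2n-2$. An isometry of $\tilde\Lambda$ with $v_1\mapsto v_2$ restricts to an isometry $H_1\to H_2$ compatible with the orbits. So we look for $g\in O(\tilde\Lambda)$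 with $(v_1,\lambda_1)\mapsto(v_2,\lambda_2)$. Uniqueness theorems apply to primitive embeddings, and $\mathbb Zv_i+\mathbb Z\lambda_i$ need not be primitive; the divisibility describes its saturation.

\emph{The saturation.} Let $T_i=\tilde\Lambda\cap(\mathbb Qv_i+\mathbb Q\lambda_i)$. Since $\tilde\Lambda$ is unimodular and $H_i$ is primitive, orthogonal projection maps $\tilde\Lambda$ onto the dual lattice $H_i^*\subset H_i\otimes\mathbb Q$, with kernel $\mathbb Zv_i$. By the definition of divisibility, $\mathbb Q\lambda_i\cap H_i^*=\mathbb Z\lambda_i/d$, and $T_i$ is the preimage of this group. If $d=1$, then $T_i=\mathbb Zv_i\oplus\mathbb Z\lambda_i$. If $d=2$, then $T_i=\mathbb Zv_i+\mathbb Zu$ for some $u=\frac12\lambda_i+tv_i\in\tilde\Lambda$ with $t\in\mathbb Q$. From $2u-\lambda_i=2tv_i$ we get $2t\in\mathbb Z$, and $2t$ is odd, since otherwise $\frac12\lambda_i$ would be a vector of $\tilde\Lambda$ of square $\frac12$. So $T_i=\mathbb Zv_i+\mathbb Z\frac{v_i+\lambda_i}2$. (The second generator has square $n/2$ in an even lattice, which explains the condition $4\mid n$.)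 In both cases $v_1\mapsto v_2$, $\lambda_1\mapsto\lambda_2$ defines an isometry $T_1\cong T_2$.

\emph{Uniqueness of the embedding.} Nikulin's Theorem~1.14.4 states that a primitive embedding of an even lattice $T$ of signature $(t_+,t_-)$ into an even unimodular lattice of signature $(l_+,l_-)$ is unique up to isometries of the latter if $t_\pm<l_\pm$ and $l_++l_--\operatorname{rk}T\ge2+\ell(T^*/T)$, where $\ell$ is the minimal number of generators. Here $T_i$ has signature $(2,0)$, $\ell\le2$ and $24-2\ge4$. So the isometry $T_1\cong T_2$ extends to some $g\in O(\tilde\Lambda)$.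

\emph{Orientation.} An even lattice with Gram matrix $\left(\begin{smallmatrix}2a&b\\b&2a'\end{smallmatrix}\right)$ embeds in $U^2$ by the vectors $e_1+af_1$ and $e_2+a'f_2+bf_1$, and the embedding is primitive because the coefficients of $e_1,e_2$ form the identity matrix. By uniqueness of the embedding, $T_2^\perp$ contains a copy of $U$, hence a vector $u_0=e+f$ of square $2$. The reflection $x\mapsto x-(x,u_0)u_0$ lies in $O(\tilde\Lambda)$ and fixes $v_2$ and $\lambda_2$. It reverses the orientation of $H_2$, as one sees on a positive $3$-space that contains $u_0$. Composing $g$ with this reflection if necessary, we may assume that $g|_{H_1}$ preserves the natural orientations. By (M2) it is a parallel transport operator.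
\end{proof}

\subsection*{Deforming the fixed locus}
Let $(X_0,\lambda_0)$ be a degree-two pair, $\tau_0=\tau_{\lambda_0}$, and let $\mathcal X\to\operatorname{Def}$ be the universal deformation of $X_0$, over a small ball around $0$. We identify $H^2(X_b)$ with $H^2(X_0)$ by parallel transport. The local Torelli theorem says that the period map $b\mapsto[\sigma_b]$ is an isomorphism of $\operatorname{Def}$ onto an open subset of the quadric $\{q=0\}\subset\mathbb P(H^2(X_0,\mathbb C))$. Let $\operatorname{Def}_\lambda$ be the locus where $q(\sigma_b,\lambda_0)=0$, that is, where $\lambda_0$ stays of type $(1,1)$. It is a smooth hypersurface: the tangent hyperplane of the quadric at $[\sigma_b]$ is $\sigma_b^\perp$, which differs from $\lambda_0^\perp$ because $q(\lambda_0)\ne0$. Let $\mathcal X_\lambda$ be the restricted family and $\lambda_b$ the class $\lambda_0$ on $X_b$.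

\begin{lemma}\label{lem:deform}
After shrinking $\operatorname{Def}_\lambda$, the following holds for every $b\in\operatorname{Def}_\lambda$ with $\lambda_b$ ample: part \textup{(1)} of Theorem~\ref{thm:main} holds for $(X_b,\lambda_b)$ if and only if it holds for $(X_0,\lambda_0)$.
\end{lemma}

\begin{proof}
By universality, $\tau_0$ extends to an automorphism $\mathcal T$ of $\mathcal X$ that covers an automorphism $t$ of the germ $(\operatorname{Def},0)$. The isomorphism $X_b\to X_{t(b)}$ acts on $H^2$ as $\tau_0^*$, so $[\sigma_{t(b)}]=[\tau_0^*\sigma_b]$. For $b\in\operatorname{Def}_\lambda$ we have $\sigma_b\in\lambda_0^\perp\otimes\mathbb C$, where $\tau_0^*=-1$. So $b$ and $t(b)$ have the same period, and $t(b)=b$ by local Torelli. Thus $\mathcal T$ restricts to a fiberwise automorphism of $\mathcal X_\lambda$, and $\mathcal T^2$ is the identity on $X_0$. Two automorphisms of an infinitesimal neighborhood of $X_0$ over the base that agree on the previous neighborhood differ by vector fields on $X_0$, and $H^0(T_{X_0})=0$. So $\mathcal T^2$ is the identity to all orders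 along $X_0$, and $\mathcal T^2=\mathrm{id}$ by the identity theorem. Each $\mathcal T_b$ is an involution that acts on $H^2(X_b)$ by the formula in (a) and sends $\sigma_b$ to $-\sigma_b$. If $\lambda_b$ is ample, the uniqueness in (a) gives $\mathcal T_b=\tau_{\lambda_b}$.

The fixed locus $\mathcal Y$ of $\mathcal T$ is a closed submanifold of $\mathcal X_\lambda$ whose tangent space at $x$ is the invariant part of $T_x\mathcal X_\lambda$. The surjection $T_x\mathcal X_\lambda\to T_b\operatorname{Def}_\lambda$ is equivariant for the trivial action on the target, so by averaging it stays surjective on invariants. Hence $\mathcal Y\to\operatorname{Def}_\lambda$ is a proper submersion with fibers $\operatorname{Fix}(\mathcal T_b)$. By Ehresmann's theorem, over a contractible base, the components $\mathcal Y'$ of $\mathcal Y$ correspond to the components $Y'_b$ of each fiber, and restriction $H^2(\mathcal Y',\mathbb Q)\to H^2(Y'_b,\mathbb Q)$ is an isomorphism. The classes $c_1(\omega_{Y'_b})$ and $\lambda_b|_{Y'_b}$ are restrictions of classes on $\mathcal Y'$, namely of $c_1(\omega_{\mathcal Y'/\operatorname{Def}_\lambda})$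 and of the class on $\mathcal X_\lambda$ that extends $\lambda_0$. So $c_1(\omega_{Y'_b})\mp3\lambda_b|_{Y'_b}$ vanishes for one $b$ if and only if it vanishes for all $b$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The case $n=1$ is Example~\ref{ex:n1}. Let $n\ge2$ and $j=\operatorname{div}(\lambda)-1$; if $j=1$, then $4\mid n$. Join $(X,\lambda)$ to the pair of Proposition~\ref{prop:model} by a path as in Proposition~\ref{prop:connect}. The fibers along the path, with the values of the flat section, are degree-two pairs, because $q$ and the deformation type are constant. Near a point $b_0$ of the path the family is pulled back from the universal deformation of the fiber over $b_0$, and the classifying map sends the points of a connected neighborhood into $\operatorname{Def}_\lambda$, because the flat section is of type $(1,1)$ on every fiber. By Lemma~\ref{lem:deform} the validity of (1) is locally constant along the path, and by Proposition~\ref{prop:canon} it holds at one end.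
\end{proof}

\section{The sign}\label{sec:sign}

Proposition~\ref{prop:canon} leaves two signs undetermined, $\varepsilon$ and the sign for which $\pm\Theta(\tilde\lambda)$ is ample, and it does not involve the lift in (b) that defines $Y_+$. The holomorphic Lefschetz formula for $L$ does involve this lift. Let $(X,\lambda)$ be any degree-two pair, $n\ge1$. For a component $Y$ of $\operatorname{Fix}(\tau_\lambda)$ let $\eta_Y=\pm1$ be the action of the lift on the fibers of $L|_Y$, and write $c_1(\omega_Y)=3\kappa_Y\lambda|_Y$ with $\kappa_Y=\pm1$, by part (1). The sign $\kappa_Y$ is well defined because $\lambda|_Y$ is ample and $\dim Y=n\ge1$.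

\begin{proposition}\label{prop:lef}
For every odd integer $k$,
\begin{equation}\label{eq:lef}
\sum_i(-1)^i\operatorname{tr}\big(\tau_\lambda\,|\,H^i(X,L^k)\big)=\sum_Y\eta_Y\,\chi\big(Y,L^{(k+3\kappa_Y)/2}\big).
\end{equation}
\end{proposition}

\begin{proof}
An involution acts by $-1$ on the conormal bundle $N_Y^\vee$ of a fixed component, hence by $(-1)^l$ on $\wedge^lN_Y^\vee$. The holomorphic Lefschetz formula (Atiyah--Singer III) for the line bundle $L^k$ therefore reads
\[
\sum_i(-1)^i\operatorname{tr}\big(\tau_\lambda\,|\,H^i(X,L^k)\big)=\sum_Y\eta_Y^k\int_Y\frac{e^{k\lambda}\operatorname{td}(Y)}{\sum_l\operatorname{ch}(\wedge^lN_Y^\vee)} .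
\]
Since $Y$ is Lagrangian, $N_Y^\vee\cong T_Y$. If $y_1,\dots,y_n$ are the Chern roots of $T_Y$, the denominator is $\prod_i(1+e^{y_i})$ and $\operatorname{td}(Y)=\prod_iy_i/(1-e^{-y_i})$. As $(1-e^{-y})(1+e^y)=e^y-e^{-y}=2\sinh y$, the integral equals
\[
2^{-n}\int_Ye^{k\lambda}\prod_i\frac{y_i}{\sinh y_i}=\int_Ye^{k\lambda/2}\prod_i\frac{y_i/2}{\sinh(y_i/2)} .
\]
The equality holds because only the part of degree $n$ in $\lambda,y_1,\dots,y_n$ contributes, and halving all variables divides it by $2^n$. From $\frac{y}{1-e^{-y}}=e^{y/2}\frac{y/2}{\sinh(y/2)}$ and $\sum_iy_i=-c_1(\omega_Y)$ we obtain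
\[
\int_Ye^{(k\lambda+c_1(\omega_Y))/2}\operatorname{td}(Y)=\int_Ye^{\frac{k+3\kappa_Y}2\lambda}\operatorname{td}(Y).
\]
For odd $k$ the exponent $(k+3\kappa_Y)/2$ is an integer, so by Hirzebruch--Riemann--Roch this is $\chi(Y,L^{(k+3\kappa_Y)/2})$, and $\eta_Y^k=\eta_Y$.
\end{proof}

The useful value is $k=1$: the left side of \eqref{eq:lef} is known by (b), and the Fano components do not contribute to the right side.

\begin{lemma}\label{lem:vanish}
If $\kappa_Y=-1$, then $\chi(Y,L^{-1})=0$.
\end{lemma}

\begin{proof}
By Kodaira vanishing, $H^i(Y,L^{-1})=0$ for $i<n$. By Serre duality, $H^n(Y,L^{-1})$ is dual to $H^0(Y,\omega_Y\otimes L)$. The rational first Chern class of $\omega_Y\otimes L$ is $-2\lambda|_Y$, and its product with $\lambda^{n-1}|_Y$ is negative because $n\ge1$; so $\omega_Y\otimes L$ has no nonzero section.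
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) and (3)]
Since $\omega_X$ is trivial, Kodaira vanishing gives $H^i(X,L)=0$ for $i>0$. By (b) the trace on $H^0(X,L)$ is its dimension, and by the Riemann--Roch formula for manifolds of $\mathrm{K3}^{[n]}$-type
\[
h^0(X,L)=\chi(X,L)=\binom{q(\lambda)/2+n+1}{n}=\binom{n+2}2>0 .
\]
If $\operatorname{div}(\lambda)=1$, then $Y_+$ is the only component by (c). If $\operatorname{div}(\lambda)=2$, then $\kappa_{Y_-}=-1$ by (d), so $Y_-$ contributes $0$ to \eqref{eq:lef} with $k=1$ by Lemma~\ref{lem:vanish}. In both cases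
\[
\binom{n+2}2=\chi\big(Y_+,L^{(1+3\kappa_{Y_+})/2}\big).
\]
If $\kappa_{Y_+}=-1$, the right side is $0$ by Lemma~\ref{lem:vanish}, a contradiction. Hence $\kappa_{Y_+}=1$, that is, $c_1(\omega_{Y_+})=3\lambda|_{Y_+}$, and $\chi(Y_+,L^2)=\binom{n+2}2$. Ampleness is a numerical property, so $\omega_{Y_+}$ is ample and $Y_+$ is of general type. The trace formula in (3) is \eqref{eq:lef} with $\eta_{Y_\pm}=\kappa_{Y_\pm}=\pm1$.
\end{proof}

\begin{remark}
Without (d), the argument for $\operatorname{div}(\lambda)=2$ shows only that $\kappa_Y=1$ for at least one of the two components.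
\end{remark}

\begin{remark}
On the moduli space of Section~\ref{sec:model} with $j=1$, Proposition~\ref{prop:canon} gives $\kappa_Y\lambda|_Y=\varepsilon\,\Theta(\tilde\lambda)|_Y$, where $\Theta(\tilde\lambda)=\pm\lambda$ with a sign that does not depend on $Y$. Since $\kappa_{Y_+}=-\kappa_{Y_-}$, the signs $\varepsilon$ of the two components are opposite: the form $b$ on $E|_R$ is symmetric for the bundles $E$ in one component and skew for those in the other.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FMOS}
Laure Flapan, Emanuele Macr\`i, Kieran G. O'Grady, Giulia Sacc\`a,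
\emph{The geometry of antisymplectic involutions, II},
arXiv:2309.02238 (2023).

\bibitem{Mar}
Markman,
\emph{A survey of Torelli and monodromy results for holomorphic-symplectic varieties}.

\bibitem{Yos}
Yoshioka,
\emph{Moduli spaces of stable sheaves on abelian surfaces},
Math. Ann. (2001).

\end{thebibliography}
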